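# A locus of maximal Schmidt rank that is not locally closed

Throughout, $K$ is an algebraically closed field of arbitrary characteristic, and varieties over $K$ carry the Zariski topology.

## Bilinear forms: the rank is a matrix rank

Let $S$ be an algebraic variety over $K$ and let $A(s)$ be a matrix whose entries are regular functions of $s\in S$. It defines a family of bilinear forms $P_s(x,y)=x^{T}A(s)y$. Let $r(P)$ be the minimal number $r$ such that $P=\sum_{i=1}^r Q_iR_i$ with polynomials $Q_i,R_i$ in $(x,y)$ of degree less than $2$; they need not be homogeneous, and $r(0)=0$. Where in $S$ is $r(P_s)$ as large as possible?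

**Claim.** For $P=x^TAy$ we have $r(P)=\operatorname{rank}A$. Hence $U=\{t\in S: r(P_t)=\max_s r(P_s)\}$ is open in $S$.

**Proof.** Let $P=\sum_{i\le r}Q_iR_i$ with $\deg Q_i,\deg R_i\le 1$. Taking the homogeneous part of degree $2$ on both sides, we may replace each $Q_i$ and $R_i$ by its linear part. So $P$ is a sum of $r$ products of linear forms on the space of pairs $(x,y)$. The symmetric bilinear form $P(a+b)-P(a)-P(b)$ attached to $P$ has matrix $\begin{pmatrix}0&A\\A^T&0\end{pmatrix}$, of rank $2\operatorname{rank}A$. The one attached to a product $\ell n$ of linear forms is $\ell(a)n(b)+\ell(b)n(a)$, of rank at most $2$. So $2\operatorname{rank}A\le 2r$. Conversely, a matrix of rank $r$ is a sum of $r$ matrices $pq^T$, and $x^Tpq^Ty=(p^Tx)(q^Ty)$. So $r(P)=\operatorname{rank}A$.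

The condition $\operatorname{rank}A(s)\le\rho$ is the vanishing of minors, hence closed. With $\rho=\max_s r(P_s)-1$, the set $U$ is the complement of $\{\operatorname{rank}A(s)\le\rho\}$, so it is open. $\square$

The proof used just one topological fact: "rank at most $\rho$" is a closed condition. What changes when bilinear forms are replaced by multilinear forms in more arguments?

## Schmidt rank for $d$ arguments

Fix $d\ge2$ and let $V=V_1\times\dots\times V_d$ with finite-dimensional $K$-vector spaces $V_j$. A polynomial $P:V\to K$ is *multilinear* if it is linear in each $v_j\in V_j$ separately; it is then zero or homogeneous of degree $d$.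

**Definition (Schmidt rank).** For a multilinear $P$ of degree $d$ (zero allowed), $r(P)$ is the minimal $r$ such that $P=\sum_{i=1}^rQ_iR_i$ with polynomials $Q_i,R_i$ on $V$ of degree $<d$. In particular $r(0)=0$.

The factors need not be homogeneous: for $d=4$ they may be cubic polynomials with all lower terms present, as long as everything in degrees $0,1,2,3,5,6$ cancels. Two more rigid variants will also be used.

**Definition (two variants).** $r^h(P)$ is the minimal number of products when $Q_i,R_i$ are required to be homogeneous of positive degrees with $\deg Q_i+\deg R_i=d$. $r^p(P)$ is the minimal number when, for some $\emptyset\ne I_i\subsetneq\{1,\dots,d\}$, $Q_i$ is multilinear in $(v_j)_{j\in I_i}$ and $R_i$ is multilinear in $(v_j)_{j\notin I_i}$.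

Each requirement strengthens the previous one, so $r\le r^h\le r^p$. Expanding $P$ along coordinates of $V_1$ shows $r^p(P)\le\dim V_1$.

Two examples. For $d=3$, $P=x_1y_1z_1+x_2y_2z_2$ clearly has $r^p\le2$. It is irreducible, being of degree one in $x_1$ with coprime coefficients $y_1z_1$ and $x_2y_2z_2$. If $P=QR$ with $\deg Q,\deg R<3$, then both degrees would be positive, contrary to irreducibility; so $r=r^h=r^p=2$. For $d=4$, $P=\big(\sum_a x_ay_a\big)\big(\sum_b z_bw_b\big)$ is a single product however many variables occur, so all three ranks are $1$: having many variables does not force high rank.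

**Definition (family, maximal locus).** An algebraic family $(P_s)_{s\in S}$ of multilinear polynomials on $V$ is one whose coefficients, in fixed bases of the $V_j$, are regular functions on $S$; some $P_s$ may vanish. Put $U=\{t\in S: r(P_t)=\max_{s\in S}r(P_s)\}$.

The set of all sums $\sum_{i\le\rho}Q_iR_i$ is the image of an affine space under a polynomial map, so $\{r\le\rho\}$ is constructible by Chevalley's theorem, and so is $U$. A set is *locally closed* if it is open in its closure. The question, from David Kazhdan, Tamar Ziegler, "Applications of Algebraic Combinatorics to Algebraic Geometry", arXiv:2005.12542 (2020), is whether $U$ is always locally closed.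

The constructible set to keep in mind is $\{t\ne0\}\cup\{(0,0)\}\subset\mathbb A^2$, a plane from which a line has been removed and one point of that line put back. It is not locally closed: its closure is $\mathbb A^2$, so it would have to be open, but its complement $\{t=0,\ s\ne0\}$ has $(0,0)$ in its closure.

**Theorem A.** For $d=4$ there is a family $(P_{s,t})_{(s,t)\in\mathbb A^2}$ with $\max r=4$ and $U=\{t\ne0\}\cup\{(0,0)\}$. In particular $U$ is not locally closed. The same holds for the same family with $r^h$ or $r^p$ in place of $r$.

So the answer is no, over every algebraically closed field.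

**Theorem B.** (i) If $d=2$ (for $r,r^h,r^p$) or $d=3$ (for $r^h,r^p$), then $U$ is always open. For all $d$, if $\max_Sr\le2$, then $U$ (defined with $r$) is open. (ii) For every $d\ge4$ there is a family over $\mathbb A^2$ for which $U$, defined with $r^h$ or with $r^p$, equals $\{t\ne0\}\cup\{(0,0)\}$, hence is not locally closed.

So for $r^h$ and $r^p$, local closedness always holds exactly when $d\le3$. For the non-homogeneous rank $r$ nothing is claimed when $d=3$ or $d\ge5$, beyond the case $\max r\le2$.

## Where properness still gives closedness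

Here we prove Theorem B(i). The sensible first approach is to repeat the argument for matrices: show that $\{\text{rank}\le\rho\}$ is closed in the space of multilinear forms. Then $U$, the complement of $\{\text{rank}\le\max-1\}$, is open. Closedness follows whenever the decompositions are parametrized by a projective variety.

**The case $d=2$.** This is the Claim above for $r$. The decomposition found there is of the kind required for $r^p$, so $r=r^h=r^p=\operatorname{rank}A$.

**The case $d=3$, rank $r^h$.** In each product one factor is linear and the other quadratic. So $r^h(P)\le\rho$ iff $P=\sum_{i\le\rho}\ell_iR_i$ with linear forms $\ell_i$. Then $P$ vanishes on the common zero space of the $\ell_i$, hence on a subspace of codimension exactly $\min(\rho,\dim V)$ of $V_1\oplus V_2\oplus V_3$. Conversely, a cubic form vanishing on a subspace of codimension $\kappa\le\rho$ lies in the ideal of the $\kappa$ linear forms defining it, and taking degree-$3$ parts gives $\kappa$ products. The pairs ($P$, subspace on which $P$ vanishes) form a closed subset of (forms) $\times$ (Grassmannian). The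 Grassmannian is proper, so the projection to forms is closed.

**The case $d=3$, rank $r^p$.** Each product is (a linear form in one $v_j$) times (a bilinear form in the other two arguments). If $r^p(P)\le\rho$, let $W_j\subset V_j$ be the common zero space of the linear factors in $v_j$; then $P$ vanishes on $W_1\times W_2\times W_3$ and $\sum_j\operatorname{codim}W_j\le\rho$. Conversely, given such $W_j$, take coordinates on each $V_j$ adapted to $W_j$. Every monomial of $P$ contains one of the at most $\rho$ coordinates that vanish on some $W_j$; grouping the monomials by such a coordinate gives $r^p(P)\le\rho$. So $\{r^p\le\rho\}$ is a finite union, over the possible codimensions, of projections from products of Grassmannians of closed sets; it is closed.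

**The case $\max r\le2$, any $d$.** If $\max r=0$, then $U=S$. The set $\{r\le0\}=\{P=0\}$ is closed, which settles $\max r=1$. Let $\max r=2$. If $0\ne P=QR$ with $\deg Q,\deg R<d$, then $Q,R$ are homogeneous, since their product is, and of positive degrees with sum $d$. Let $F_e$ be the space of forms of degree $e$ on $V$. As $K[V]$ has no zero divisors, multiplication defines a morphism $\mathbb P(F_e)\times\mathbb P(F_{d-e})\to\mathbb P(F_d)$; its source is projective, so its image is closed, and so is the cone over the image in $F_d$. The set $\{r\le1\}$ is the intersection of the space of multilinear forms with the union of these cones over $1\le e\le d-1$. It is closed, so $U$ is open. This completes the proof of Theorem B(i). $\square$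

The approach stops when there are several products in which both factors have degree at least $2$. Then the factors vary in affine spaces, and they may blow up while the sum of the products converges. The next two sections find such a convergent blow-up that raises the rank in the limit.

## Quadratic forms in every characteristic

For a quadratic form $q$ on a vector space, $q(a,b)=q(a+b)-q(a)-q(b)$ is its *polar form*, and $\mathrm{rk}(q)$ is the rank of the polar form. "Nondegenerate" means that the polar form is nondegenerate. A subspace is *totally singular* if $q$ vanishes on it. For example, $y_1y_2$ on $K^2$ is nondegenerate with totally singular lines $\{y_1=0\},\{y_2=0\}$; and $x^2$ on $K$ has $\mathrm{rk}=0$ in characteristic $2$ and $\mathrm{rk}=1$ otherwise. The differential of $q$ at $u$ is $dq(u)=q(u,\cdot)$ in all characteristics. Textbook facts: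

* $\mathrm{rk}$ is subadditive. Restriction to a subspace of codimension $\kappa$ lowers $\mathrm{rk}$ by at most $2\kappa$, since it deletes $\kappa$ rows and $\kappa$ columns of a Gram matrix.
* If $q$ vanishes on a subspace of codimension $\kappa$, equivalently if $q=\sum_{i\le\kappa}\ell_in_i$ with linear $\ell_i,n_i$, then $\mathrm{rk}(q)\le2\kappa$.
* A nondegenerate quadratic space of dimension $2m$ is hyperbolic, i.e. of the form $\sum_{i\le m}y_iy_i'$ in suitable coordinates. A totally singular $T$ satisfies $T\subset T^\perp$, so $\dim T\le m$.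
* (Witt) In a nondegenerate even-dimensional quadratic space, an isometry between two subspaces extends to an isometry of the whole space. In particular any two totally singular subspaces of the same dimension are conjugate.

One device will be used many times. Suppose $\sum_kf_k(\xi)g_k(u)=\sum_in_i(\xi)h_i(u)$, where the $g_k$ and $h_i$ are forms of the same degree in $u$ and the $g_k$ are linearly independent. Choose linear functionals $\varphi_l$ on forms of that degree with $\varphi_l(g_k)=\delta_{kl}$ and apply them to both sides, in the variable $u$ only. This gives $f_l=\sum_i\varphi_l(h_i)n_i$. We say that we *apply dual functionals*. If moreover the $g_k$ are independent modulo a subspace $\mathfrak B$, we may choose the $\varphi_l$ to kill $\mathfrak B$.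

**Lemma 1.** A linear space $L$ of $2\times m$ matrices of rank $\le1$ is contained in some $\mathbf c\otimes K^m$ $(0\ne\mathbf c\in K^2)$ or in some $K^2\otimes y$ $(y\in K^m)$.

**Proof.** If $x\otimes y,\ x'\otimes y'\in L$ are nonzero and $x,x'$ are independent, then $\operatorname{rank}(x\otimes y+x'\otimes y')\le1$ forces $y\parallel y'$. If $L$ is not in some $\mathbf c\otimes K^m$, two such elements exist. Any further nonzero $x''\otimes y''\in L$ has $x''$ independent of $x$ or of $x'$, so $y''\parallel y$. Hence $L\subset K^2\otimes y$. $\square$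

From now on $q'(y)=y_1y_2+y_3y_4$ on $K^4$.

**Lemma 2.** Let $h=(h_1,\dots,h_4)$ be quadratic forms on a space $L$ with $q'(h)=0$. Then there are a subspace $L'\subset L$ of codimension $\le2$ and a totally singular plane $\Lambda\subset K^4$ such that $h|_{L'}$ takes values in $\Lambda$.

**Proof.** If $h=0$ there is nothing to do. Otherwise the matrix $\begin{pmatrix}h_1&h_3\\-h_4&h_2\end{pmatrix}$ has determinant $q'(h)=0$. Take a nonzero row and divide it by the gcd of its entries. This gives homogeneous coprime $\beta_1,\beta_2$ of a common degree $\delta\in\{0,1,2\}$ (one of them may be zero, and then the other is constant). Over the fraction field the matrix has rank $1$, so row $i$ is $\alpha_i\cdot(\beta_1,\beta_2)$ with $\alpha_i$ in the fraction field. As $\alpha_i\beta_1,\alpha_i\beta_2$ are polynomials and $\beta_1,\beta_2$ are coprime in the UFD $K[L]$, $\alpha_i$ is a polynomial, homogeneous of degree $2-\delta$ or zero. So the matrix is $(\alpha_i\beta_j)$.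

If $\delta=0$, then $\beta$ is a nonzero constant vector, and the matrices $*\otimes\beta$ form a plane of matrices of determinant $0$, i.e. a totally singular plane containing all values of $h$. If $\delta=2$, then $\alpha$ is a nonzero constant vector, and the same holds for the matrices $\alpha\otimes*$. In both cases take $L'=L$. If $\delta=1$, take $L'=\{\beta_1=\beta_2=0\}$, where $h=0$, and any $\Lambda$. $\square$

## Degenerating sums of products: two, then three

Let $m$ and $g$ be quadruples of quadratic forms with $q'(m)=0$. For $s\ne0$,
$$s^{-1}q'(m+sg)=q'(m,g)+s\,q'(g)$$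
is a sum of two products whose factors blow up as $s\to0$ while the sum tends to $q'(m,g)$. Does the limit need more products? It does not. Factor the matrix of $m$ as in the proof of Lemma 2. If $\delta\ne1$, then $m=f_1\lambda_1+f_2\lambda_2$ with constant vectors $\lambda_i$, and $q'(m,g)=f_1q'(\lambda_1,g)+f_2q'(\lambda_2,g)$. If $\delta=1$, then $m_1=\alpha_1\beta_1$, $m_3=\alpha_1\beta_2$, $m_4=-\alpha_2\beta_1$, $m_2=\alpha_2\beta_2$, and
$$q'(m,g)=m_1g_2+m_2g_1+m_3g_4+m_4g_3=\alpha_1(\beta_1g_2+\beta_2g_4)+\alpha_2(\beta_2g_1-\beta_1g_3).$$
Two products again suffice.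

With three products there is a richer identity. For $c=(c_{12},c_{13},c_{14},c_{23},c_{24},c_{34})\in K^6$ put
$$\mathrm{Pf}(c)=c_{12}c_{34}-c_{13}c_{24}+c_{14}c_{23},\qquad \mathrm{Pf}(c,c')=\sum_k\varepsilon_kc_kc'_{k^*},$$
where $k$ runs over the pairs $i<j$ in $\{1,2,3,4\}$, $k^*$ is the complementary pair, and $\varepsilon_k=-1$ for $k=13,24$, $\varepsilon_k=1$ otherwise. The second expression is the polar form of the first. The $2\times2$ minors $m_{ij}=\xi_{1i}\xi_{2j}-\xi_{1j}\xi_{2i}$ of a $2\times4$ matrix satisfy the Plücker relation $\mathrm{Pf}(m)=0$: the Laplace expansion of the determinant with rows $\xi_1,\xi_2,\xi_1,\xi_2$ gives $2\,\mathrm{Pf}(m)=0$ over $\mathbb Z$, hence $\mathrm{Pf}(m)=0$ over $\mathbb Z$ and over $K$. So for any $g$ and $s\ne0$, $s^{-1}\mathrm{Pf}(m+sg)=\mathrm{Pf}(m,g)+s\,\mathrm{Pf}(g)$ is a sum of three products. Its limit $\mathrm{Pf}(m,g)$ visibly needs only four: every monomial of an $m_{ij}$ contains exactly one of $\xi_{11},\dots,\xi_{14}$. Proposition 6 will say that, for general enough $g$, it does need four.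

This alone does not answer the question. For the one-parameter family $\mathrm{Pf}(m,g)+s\,\mathrm{Pf}(g)$, rank $\le3$ for $s\ne0$ and rank $4$ at $s=0$ gives $U=\{0\}$, which is closed. We need a second parameter $t$ that lifts the rank to $4$ at general points and leaves it at $4$ on the line $s=0$. A summand $t\cdot(\text{linear})\cdot h$ adds at most one product, and if the linear form is $\xi_{11}$, it costs nothing at $s=0$, because the four-term decomposition there already has $\xi_{11}$ as one of its factors. This explains the following family.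

**The family for $d=4$.** Let $N=100$. Coordinates on $V_j$ $(1\le j\le4)$ are: $\xi_{1j},\xi_{2j}$; for every $i\ne j$, $u^{\{i,j\}}_{j,a}$ $(1\le a\le N)$; and for $j\ge2$, $\theta_{j,a}$ $(1\le a\le5)$. For $i<j$ put
$$m_{ij}=\xi_{1i}\xi_{2j}-\xi_{1j}\xi_{2i},\qquad g_{ij}=\sum_{a=1}^Nu^{\{i,j\}}_{i,a}u^{\{i,j\}}_{j,a},\qquad h=\sum_{a=1}^5\theta_{2,a}\theta_{3,a}\theta_{4,a},$$
$$P_{s,t}=\mathrm{Pf}(m,g)+s\,\mathrm{Pf}(g)+t\,\xi_{11}h.\tag{1}$$
Both $m_{ij}$ and $g_{ij}$ are bilinear in $(v_i,v_j)$, so $P_{s,t}$ is multilinear of degree $4$, with coefficients polynomial in $(s,t)$. The six forms $g_{ij}$ have pairwise disjoint sets of variables. By the Plücker relation, for $s\ne0$,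
$$P_{s,t}=s^{-1}\mathrm{Pf}(m+sg)+t\,\xi_{11}h.\tag{2}$$

**Upper bounds.** They hold for $r^p$, hence for all three ranks.

* If $s\ne0$, $t=0$: by (2) the rank is $\le3$. The products are $(m_k+sg_k)(m_{k^*}+sg_{k^*})$ up to constants, separated by the partition $k\sqcup k^*$.
* If $s\ne0$ and $t$ is arbitrary: by (2) the rank is $\le4$.
* If $s=0$: collect monomials by the variable $\xi_{1j}$ that they contain. Then
$$P_{0,t}=\sum_{j=1}^4\xi_{1j}\cdot(\text{trilinear in the other arguments}),\tag{3}$$
and the rank is $\le4$.

**Proposition 5.** If $st\ne0$, then $r(P_{s,t})\ge4$.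

**Proposition 6.** $P_0:=P_{0,0}|_{\theta=0}$ is not a sum of three products of polynomials of degree $\le3$.

**The two propositions imply Theorem A.** For $s=0$ we have $P_{0,t}|_{\theta=0}=P_0$, and restriction to a subspace does not increase the number of products, so $r(P_{0,t})\ge4$ for all $t$. With Proposition 5 and the upper bounds, each of $r,r^h,r^p$ equals $4$ on $\{t\ne0\}\cup\{(0,0)\}$ and is $\le3$ on $\{t=0,s\ne0\}$. So the maximum is $4$ and $U=\{t\ne0\}\cup\{(0,0)\}$, which is not locally closed.

It remains to prove the propositions.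

## Systems of quadrics all of whose combinations have large rank

The forms $g_k$ have large rank in every linear combination, even after restriction to subspaces of small codimension. The next lemma says that such systems behave like independent variables.

**Lemma 3.** Let $G=(G_1,\dots,G_\tau)$ be quadratic forms on $L=K^n$ such that every nontrivial combination $G_c=\sum c_iG_i$ has $\mathrm{rk}\ge M$, where $M\ge2\tau+1$. Then:

(a) $\Sigma=\{u:dG_c(u)=0\text{ for some }c\ne0\}$ is closed of dimension $\le n-M+\tau-1$.

(b) $(G_1,\dots,G_\tau)$ is a prime ideal and its zero set has codimension $\tau$.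

(c) $G:L\to K^\tau$ is surjective with all fibres of pure codimension $\tau$; the $G_i$ are algebraically independent.

**Proof of (a).** $dG_c(u)=0$ iff $u$ lies in the radical of the polar form of $G_c$, of dimension $\le n-M$. So $\{(c,u):dG_c(u)=0\}\subset\mathbb P^{\tau-1}\times L$ is closed of dimension $\le\tau-1+n-M$. Its projection to $L$ is $\Sigma$, and the projection is closed because $\mathbb P^{\tau-1}$ is proper.

**Proof of (b).** By (a), $\dim\Sigma\le n-\tau-2$. The set $X=\{G=0\}$ contains $0$, and by Krull all its components have dimension $\ge n-\tau$, so each contains points outside $\Sigma$. There the Jacobian matrix of $G$ has rank $\tau$, so the tangent space has dimension $n-\tau$. Hence $X$ has pure codimension $\tau$, and $K[L]/(G)$ is a complete intersection, so it is Cohen–Macaulay. By the Jacobian criterion its singular locus lies in $\Sigma\cap X$, of codimension $\ge2$ in $X$. By Serre's criterion the ring is normal. It is graded with degree-$0$ part $K$ and so has no nontrivial idempotents: the degree-$0$ part of an idempotent $e$ is $0$ or $1$; replacing $e$ by $1-e$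 we may assume it is $0$, and then $e=e^l$ has no component in degrees below $l$, for every $l$, so $e=0$. A normal noetherian ring with connected spectrum is a domain.

**Proof of (c).** $X$ is a cone of dimension $n-\tau$, so there are $n-\tau$ linear forms $\ell$ such that $G,\ell$ vanish together only at $0$. Then $(G,\ell):K^n\to K^n$ is given by forms of positive degree with only the trivial common zero, so it is finite, and therefore surjective. So $G$ is surjective. Its fibres are preimages of $(n-\tau)$-dimensional affine subspaces under a finite map, so they have dimension $\le n-\tau$; by Krull all their components have dimension $\ge n-\tau$. A polynomial relation among the $G_i$ would vanish on $G(L)=K^\tau$, so it is trivial. $\square$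

## Three non-homogeneous products, degree by degree

To bound $r$ from below one must cope with non-homogeneous factors. The purpose of the next lemma is to reduce an arbitrary decomposition of a quartic into three products to one of two shapes. The idea is to regard a sum of three products as the value of the hyperbolic form on $K^6$ and to normalize the lowest-order term by an isometry.

**Lemma 4.** Let $P$ be a form of degree $4$ on a vector space, $P=\sum_{i=1}^3Q_iR_i$ with $\deg Q_i,\deg R_i\le3$ (not necessarily homogeneous, possibly zero). Then one of the following holds.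

(I) For some $0\le k\le3$ there is a subspace $W$ of codimension $k$ such that $P|_W$ is a sum of $3-k$ products of two quadratic forms.

(II) There are $K^4$-valued forms $C',B',A'$ of degrees $1,2,3$ and scalar forms $c,b,a$ of degrees $1,2,3$ such that, putting $\beta=-q'(C')$ and $\alpha=-q'(B',C')-c\beta$,
$$P=q'(B')+q'(A',C')+b\beta+c\alpha,\qquad q'(A',B')+a\beta+b\alpha=0,\qquad q'(A')+a\alpha=0.\tag{4}$$

**Proof.** Let $q=\sum_{i\le3}y_iy_i'$ on $K^6$ and $F=(Q_1,Q_2,Q_3;R_1,R_2,R_3)=D+C+B+A$, with homogeneous parts of degrees $0,1,2,3$. Then $q(F)=P$, and constant isometries of $q$ may be applied to $F$. Upper indices on $Q_i,R_i$ denote degrees. In degree $0$ we get $q(D)=0$.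

*Suppose $D=0$.* Degree $2$ gives $q(C)=0$, so the image of the linear map $C$ is totally singular, of dimension $k\le3$. By Witt's theorem we may assume that it is spanned by the first $k$ basis vectors: $C=(\ell_1,\dots,\ell_k,0,\dots;0,0,0)$ with independent $\ell_i$. Degree $3$ gives $q(B,C)=\sum_{i\le k}\ell_iR_i^2=0$. Since $\ell_i$ is a nonzerodivisor modulo the other $\ell_j$, we get $R_i^2\in(\ell_j:j\ne i,\ j\le k)$ for $i\le k$. Degree $4$ gives $P=q(B)+q(A,C)=\sum_{i\le3}Q_i^2R_i^2+\sum_{i\le k}\ell_iR_i^3$. On $W=\{\ell_1=\dots=\ell_k=0\}$ the last sum vanishes and so do the $R_i^2$ with $i\le k$. Thus $P|_W=\sum_{i>k}Q_i^2R_i^2$, which is (I).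

*Suppose $D\ne0$.* By Witt's theorem we may assume $D=(1,0,0;0,0,0)$. Write $C=(c,C',R_1^1)$, $B=(b,B',\beta)$, $A=(a,A',\alpha)$, where the first entry is the $Q_1$-coordinate, the last the $R_1$-coordinate, and the middle one contains the four remaining coordinates, ordered so that $q$ restricts to $q'$ on them. Since $q(D,\cdot)$ is the last coordinate, expanding $q(D+C+B+A)=P$ gives:

* degree $1$: $R_1^1=0$;
* degree $2$: $\beta+q'(C')=0$;
* degree $3$: $\alpha+c\beta+q'(B',C')=0$;
* degree $4$: $q(B)+q(A,C)=q'(B')+b\beta+q'(A',C')+c\alpha=P$;
* degree $5$: $q(A,B)=q'(A',B')+a\beta+b\alpha=0$;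
* degree $6$: $q(A)=q'(A')+a\alpha=0$.

This is (II). $\square$

A consequence of (II): on $W=\{C'=0\}$, of codimension $\le4$, first $\beta$ and then $\alpha$ vanish, so
$$P|_W=q'(B'),\qquad q'(A',B')=0,\qquad q'(A')=0\qquad\text{on }W.\tag{5}$$
In particular $P|_W$ is a sum of two products of quadratic forms.

## The members with $st\neq0$: counting singular points

Here we prove Proposition 5. Suppose $st\ne0$ and $r(P_{s,t})\le3$, and apply Lemma 4 to $P_{s,t}$. The tool is simple: where $Q_1,R_1,\dots,Q_p,R_p$ all vanish, the differential of $\sum_{i\le p}Q_iR_i$ vanishes, and by Krull this set has small codimension.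

**Step 1: case (I) with $k\ge1$, and case (II).** The aim is to contradict the existence of only two quadratic products. In both cases there is $W$ of codimension $\le4$ on which $P_{s,t}$ is a sum of two products of quadratic forms (possibly zero). Let $W'=W\cap\{\xi_{11}=0\}$, of codimension $\le5$. By (2),
$$s^{-1}\mathrm{Pf}(A)=Q_1R_1+Q_2R_2\quad\text{on }W',\qquad A_k=(m_k+sg_k)|_{W'}.$$
The set $\{Q_1=R_1=Q_2=R_2=0\}$ contains $0$, all its components have codimension $\le4$ in $W'$, and $d\,\mathrm{Pf}(A)=\sum_k\varepsilon_kA_{k^*}\,dA_k$ vanishes on it. So at a point $p$ of it, either all $A_k(p)=0$, or $p$ lies in the set $\Sigma$ of Lemma 3(a) for the six forms $A_k$.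

A nontrivial combination of the $m_k+sg_k$, restricted to $\xi=0$, is a nontrivial combination of the $g_k$. These have disjoint variables, so its $\mathrm{rk}$ is $\ge2N=200$. On $W'$ it is $\ge200-10=190\ge13$. By Lemma 3, $\{A=0\}$ has codimension $6$ in $W'$ and $\Sigma$ has codimension $\ge190-6+1=185$. So $\{Q_1=R_1=Q_2=R_2=0\}$ would have codimension $\ge6$, a contradiction.

**Step 2: case (I) with $k=0$.** Now $P_{s,t}=\sum_{i\le3}Q_iR_i$ with quadratic forms, and $\mathrm{Sing}=\{dP_{s,t}=0\}$ contains the nonempty set $\{Q_i=R_i=0\ \forall i\}$, all of whose components have codimension $\le6$. We show that $\mathrm{Sing}$ has codimension $\ge8$.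

At a point of $\mathrm{Sing}$, the derivatives in the $u$-variables of $g_k$ give $(m_{k^*}+sg_{k^*})\,dg_k=0$, and $dg_k=0$ only if these $2N$ variables all vanish, which has codimension $2N$. The derivatives in $\theta$ give $\xi_{11}\,dh=0$ (as $t\ne0$), and $dh=0$ means that for every $a$ the three products of two of $\theta_{2,a},\theta_{3,a},\theta_{4,a}$ vanish, i.e. at least two of these variables vanish; this has codimension $10$. So outside a closed set of codimension $\ge10$, a singular point has all $m_k+sg_k=0$ and $\xi_{11}=0$. Then by (2)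
$$0=\frac{\partial P_{s,t}}{\partial\xi_{11}}=s^{-1}\sum_k\varepsilon_k(m_{k^*}+sg_{k^*})\frac{\partial m_k}{\partial\xi_{11}}+th=th,$$
so $h=0$. The set $\{m+sg=0,\ \xi_{11}=0,\ h=0\}$ has codimension $8$: for fixed $\xi$ with $\xi_{11}=0$, the six equations $g_k=-m_k/s$ and the equation $h=0$ are in disjoint sets of variables, and each defines a hypersurface. Thus $\operatorname{codim}\mathrm{Sing}\ge8$, a contradiction. This proves Proposition 5. $\square$

## Why the same count is silent about $P_0$

Proposition 6 concerns $P_0=\mathrm{Pf}(m,g)$ on $E\oplus Y$, where $E=K^{2\times4}$ is the space of matrices $\xi$ with rows $\xi_1,\xi_2\in K^4$ and $Y$ is the space with the $u$-coordinates. Put $\hat g_k=\varepsilon_kg_{k^*}$, so that $P_0=\sum_km_k\hat g_k$, and view $\hat g(u)$ as an element of the $6$-dimensional space $\mathrm{Alt}$ of alternating forms on $K^4$, where $\omega\in\mathrm{Alt}$ has coordinates $\omega_k$. Put $Q_\omega(\xi)=\omega(\xi_1,\xi_2)=\sum_k\omega_km_k(\xi)$, a quadratic form on $E$ with polar form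
$$b_\omega(\xi,\xi')=\omega(\xi_1,\xi_2')+\omega(\xi_1',\xi_2).$$
Then
$$P_0(\xi,u)=Q_{\hat g(u)}(\xi).\tag{6}$$
So $P_0$ is a quadratic form in $\xi$ whose coefficients are six generic-looking quadratic forms in $u$. We shall use the following.

* $\mathrm{Pf}$ is a nondegenerate quadratic form on $\mathrm{Alt}$, so its totally singular subspaces have dimension $\le3$.
* $\omega$ is nondegenerate iff $\mathrm{Pf}(\omega)\ne0$. Then $b_\omega$ is nondegenerate on the $8$-dimensional space $E$: if $b_\omega(\xi,\cdot)=0$, then $\omega(\xi_1,\cdot)=0$ and $\omega(\cdot,\xi_2)=0$, so $\xi=0$.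
* Every nontrivial combination of the $\hat g_k$ has $\mathrm{rk}\ge2N=200$ on $Y$, hence $\mathrm{rk}\ge200-2\kappa$ on a subspace of codimension $\kappa$.

If we repeat the proof of Proposition 5, both of its steps break.

In Step 2 we needed the singular locus to have codimension more than $6$. Consider the points $(\mathbf c\otimes r,u)$ with $\hat g(u)(r,\cdot)=0$. At such a point all $m_k$ vanish, so the $u$-derivatives $\sum_km_k\,d\hat g_k$ vanish; and with $\omega=\hat g(u)$, $b_\omega(\mathbf c\otimes r,\xi')=\mathbf c_1\omega(r,\xi_2')+\mathbf c_2\omega(\xi_1',r)=0$. So these points are singular. The matrices of rank $\le1$ have codimension $3$ in $E$; for fixed $r\ne0$, the forms $\omega$ with $\omega(r,\cdot)=0$ are the alternating forms on $K^4/Kr$, a subspace of codimension $3$ of $\mathrm{Alt}$, and its preimage under $\hat g$ has codimension $3$ in $Y$ by Lemma 3(c). So these points form a set of codimension $6$, exactly what three quadratic products would produce, and the count gives no contradiction.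

In Step 1 we restricted to a subspace $W$ of codimension $\le4$. For $P_0$ this may lose everything: on $W=\{\xi_1=0\}$ we have $P_0|_W=0$.

The way past this point has two parts. First, instead of counting points, read identities by bidegree in $(\xi,u)$ and compare coefficients, using that the $\hat g_k$ behave like independent variables. This handles case (I) and forces $W$ in case (II) to be like $\{\xi_1=0\}$. Secondly, in case (II) look at $P_0$ to first order transversally to $W$. The identity $q'(A')=0$ from degree $6$, where the non-homogeneous decomposition has to cancel, then says that certain linear maps attached to $\hat g(u)$ have totally singular image, and $\hat g(u)$ is too general for that.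

## The special member $P_0$ needs four products

Here we prove Proposition 6.

**Step 1: two quadratic products leave little room for the minors.** *Let $W\subset E\oplus Y$ have codimension $\le4$ and let $P_0|_W$ be a sum of two products of quadratic forms (possibly zero). Let $E_W$ be the projection of $W$ to $E$. Then $\dim\mathrm{span}(m_k|_{E_W})\le2$.*

Put $Y'=W\cap Y$; its codimension in $Y$ is $\le4$. Choose a linear $\sigma:E_W\to Y$ with $W=\{(\xi,u+\sigma(\xi)):\xi\in E_W,\ u\in Y'\}$. In the coordinates $(\xi,u)$ on $W$, $P_0|_W=\sum_km_k(\xi)\hat g_k(u+\sigma(\xi))$. Its part of bidegree $(2,2)$ is $\sum_km_k(\xi)\hat g_k(u)$, and its part of bidegree $(0,4)$ is zero. Write $P_0|_W=q'(F)$ with $F=F^{20}+F^{11}+F^{02}$ quadratic, decomposed by bidegree. Then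
$$q'(F^{20},F^{02})+q'(F^{11})=\sum_km_k\hat g_k,\qquad q'(F^{02})=0.$$
Now $q'(F^{11})=F^{11}_1F^{11}_2+F^{11}_3F^{11}_4$. The factors $F_1^{11},F_3^{11}$ are bilinear in $(\xi,u)$ and together involve at most $2\cdot8=16$ linear forms in $u$ as coefficients. On the subspace of $Y'$ where these vanish, $q'(F^{11})=0$. Applying Lemma 2 to $F^{02}$ there, we get a subspace $Y'''\subset Y$ of codimension $\le4+16+2=22$ on which $F^{02}=h_1\lambda_1+h_2\lambda_2$, where $\lambda_1,\lambda_2$ is a basis of a totally singular plane and $h_1,h_2$ are quadratic forms in $u$. On it,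
$$\sum_km_k\hat g_k=n_1h_1+n_2h_2,\qquad n_i=q'(F^{20},\lambda_i).$$
The $\hat g_k|_{Y'''}$ are linearly independent, because nontrivial combinations have $\mathrm{rk}\ge200-44$. Applying dual functionals gives $m_k|_{E_W}\in\mathrm{span}(n_1,n_2)$.

**Step 2: the shape of $W$.** *In Step 1, necessarily $\operatorname{codim}W=4$, $W=E_W\oplus Y$ and $\dim E_W=4$.*

The map $\omega\mapsto Q_\omega|_{E_W}$ from $\mathrm{Alt}$ has image $\mathrm{span}(m_k|_{E_W})$, of dimension $\le2$. So its kernel $\Omega=\{\omega:Q_\omega|_{E_W}=0\}$ has dimension $\ge4$. Suppose $\dim E_W\ge5$. If some $\omega\in\Omega$ were nondegenerate, $E_W$ would be a totally singular subspace of dimension $\ge5$ in the nondegenerate $8$-dimensional space $(E,Q_\omega)$, which is impossible. So $\mathrm{Pf}|_\Omega=0$ with $\dim\Omega\ge4>3$, also impossible. Hence $\dim E_W\le4$. As $W\subset E_W\oplus Y$, we get $\operatorname{codim}W\ge\operatorname{codim}_EE_W\ge4\ge\operatorname{codim}W$, and equality holds everywhere.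

Now suppose that $P_0$ is a sum of three products of polynomials of degree $\le3$, and apply Lemma 4.

**Step 3: case (I) is impossible.** For $k\ge1$ we would have $\operatorname{codim}W=k\le3$ and at most two products of quadratic forms on $W$, contradicting Step 2.

Let $k=0$. Then $P_0=q(F)$ with $q$ hyperbolic on $K^6$ and $F=F^{20}+F^{11}+F^{02}$ quadratic. Bidegrees $(2,2)$ and $(0,4)$ give $q(F^{20},F^{02})+q(F^{11})=\sum_km_k\hat g_k$ and $q(F^{02})=0$. Killing the at most $3\cdot8=24$ linear forms in $u$ in the first factors of the three products in $q(F^{11})$, we get $Y''\subset Y$ of codimension $\le24$ on which, with $f=F^{02}|_{Y''}$,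
$$\sum_km_k\hat g_k=q(F^{20},f),\qquad q(f)=0.$$
The $m_k$ are linearly independent on $E$. Applying dual functionals, this time in the variable $\xi$, gives $\hat g_k=q(\nu_k,f)$ with constant vectors $\nu_k\in K^6$. A relation $\sum c_k\nu_k=0$ would give $\sum c_k\hat g_k=0$ on $Y''$; as the $\hat g_k|_{Y''}$ are independent, the six vectors $\nu_k$ form a basis of $K^6$. As $q(\cdot,\cdot)$ is nondegenerate, $f=T\hat g$ with an invertible constant matrix $T$. Then $q(T\hat g)=0$ is a nontrivial polynomial relation among the $\hat g_k|_{Y''}$. But nontrivial combinations of these have $\mathrm{rk}\ge200-48=152\ge13$, so they are algebraically independent by Lemma 3(c), a contradiction.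

**Step 4: case (II), the first-order identity.** We now have forms as in (4), with $P=P_0$. The aim of this step is to extract what (4) says on $W=\{C'=0\}$ and to first order transversally to it.

By (5), $P_0|_W=q'(B')$ is a sum of two products of quadratic forms, so by Step 2, $W=E_W\oplus Y$ with $\dim E_W=4$. Let $E'$ be any complement of $E_W$ in $E$, and write points of $E\oplus Y$ as $(e,\rho,u)$ with $e\in E_W$, $\rho\in E'$, $u\in Y$. Since $C'$ is linear with kernel exactly $W$, it depends only on $\rho$, and $C':E'\to K^4$ is an isomorphism. Lower indices $0,1$ denote the parts of degree $0,1$ in $\rho$.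

Substituting $\alpha$ into the first identity of (4), we get $P_0=q'(B')+q'(A',C')+b\beta-c\,q'(B',C')-c^2\beta$. Here $\beta=-q'(C')$ has $\rho$-degree $2$ and $C'$ has $\rho$-degree $1$. So the part of $P_0$ of $\rho$-degree $1$ is
$$P^{(1)}=q'(A_0',C')+q'(B_0',\tilde B),\qquad\tilde B=B_1'-c_0C'.\tag{7}$$
On the other hand, by (6), $P^{(1)}(e,\rho,u)=b_{\hat g(u)}(e,\rho)$, which has bidegree $(1,2)$ in $(e,u)$. Decompose by bidegree in $(e,u)$:
$$B_0'=B^{20}+B^{11}+B^{02},\qquad A_0'=A^{30}+A^{21}+A^{12}+A^{03},\qquad\tilde B=\tilde B^{10}+\tilde B^{01},$$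
where $\tilde B$ is moreover linear in $\rho$. Let $Y''\subset Y$ be the common zero space of the linear forms in $u$ that occur as coefficients in $B^{11}$ (at most $4\cdot4=16$: four components, four coordinates of $e$) and in $\tilde B^{01}$ (at most $4\cdot4=16$: four components, four coordinates of $\rho$). On $Y''$ we have $B^{11}=0$ and $\tilde B^{01}=0$. Hence, for $u\in Y''$:

* bidegree $(0,3)$ of (7): $q'(A^{03},C')=0$; since $C'$ is an isomorphism, $A^{03}=0$;
* bidegree $(1,2)$ of (7): $P^{(1)}=q'(A^{12},C')+q'(B^{02},\tilde B^{10})$;
* bidegree $(2,4)$ of $q'(A_0')=0$, which is the last identity of (5): $q'(A^{12})=-q'(A^{21},A^{03})=0$;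
* bidegrees $(0,4)$ and $(2,2)$ of $q'(B_0')=P_0|_W=\sum_km_k(e)\hat g_k(u)$: $q'(B^{02})=0$ and $q'(B^{20},B^{02})=\sum_km_k|_{E_W}\hat g_k$.

By Lemma 2 there is $Y'''\subset Y''$, of codimension $\le32+2=34$ in $Y$, on which $B^{02}=h_1\lambda_1+h_2\lambda_2$ with $\lambda_1,\lambda_2$ a basis of a totally singular plane. From now on the $\hat g_k$ are restricted to $Y'''$. Their nontrivial combinations there have $\mathrm{rk}\ge200-68=132$, so Lemma 3 applies to any $\tau\le6$ independent combinations. Put $H=\mathrm{span}(h_1,h_2)$ and $Z=\{u\in Y''':h_1=h_2=0\}$.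

**Step 5: totally singular images.** Here we turn the identities for $A^{12}$ into a property of $\hat g(u)$ for $u\in Z$. Transport $q'$ to a nondegenerate quadratic form $q^*$ on $E'^*$: every $\varphi\in E'^*$ is $\varphi(\rho)=q'(y,C'(\rho))$ for a unique $y\in K^4$, and we put $q^*(\varphi)=q'(y)$. For $u\in Z$ we have $B^{02}(u)=0$, so $b_{\hat g(u)}(e,\rho)=q'(A^{12}(e,u),C'(\rho))$ with $q'(A^{12}(e,u))=0$ for all $e$. Hence for $u\in Z$ and $\omega=\hat g(u)$,
$$\tau_\omega:E_W\to E'^*,\quad e\mapsto b_\omega(e,\cdot)|_{E'},\quad\text{has $q^*$-totally singular image.}\tag{8}$$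
In particular $\tau_\omega$ has rank $\le2$ and is not an isomorphism.

**Step 6: the Pfaffian vanishes on $Z$.** Let $\mu_1,\dots,\mu_p$ be a basis of $\mathrm{span}(m_k|_{E_W})$; by Step 1, $p\le2$. Write $Q_\omega|_{E_W}=\sum_{a\le p}G_a(\omega)\mu_a$ with linear functions $G_a$ on $\mathrm{Alt}$; they are independent, because $\omega\mapsto Q_\omega|_{E_W}$ maps onto this span. So $\Omega=\bigcap_a\ker G_a=\{\omega:Q_\omega|_{E_W}=0\}$ has dimension $6-p$. The last identity of Step 4 reads
$$\sum_a(G_a\circ\hat g)\,\mu_a=q'(B^{20},\lambda_1)h_1+q'(B^{20},\lambda_2)h_2,$$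
and functionals dual to the $\mu_a$ give $G_a\circ\hat g\in H$. So $\hat g(Z)\subset\Omega$.

Suppose $\omega\in\Omega$ is nondegenerate. Then $E_W$ is a totally singular subspace of $(E,Q_\omega)$. An element of $\ker\tau_\omega$ is orthogonal to $E'$ by definition and to $E_W$ because $Q_\omega|_{E_W}=0$; so it is orthogonal to $E$ and is $0$. Thus $\tau_\omega$ is injective between spaces of dimension $4$, an isomorphism. By (8) this does not happen for $\omega\in\hat g(Z)$, so
$$\mathrm{Pf}(\hat g(u))=0\quad\text{for all }u\in Z.\tag{9}$$
It remains to contradict this, or (8), for $p=2,1,0$.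

**Step 7: $p=2$.** The forms $G_1\circ\hat g,G_2\circ\hat g$ are independent, so they span $H$, and $Z=\hat g^{-1}(\Omega)$. By surjectivity of $\hat g$ (Lemma 3(c)), $\hat g(Z)=\Omega$. Then (9) says $\mathrm{Pf}=0$ on a $4$-dimensional subspace, which is impossible.

**Step 8: $p=1$.** Now only one element of $H$ is known to be a combination of the $\hat g_k$. We show that (9) forces this for all of $H$. Write $H=\mathrm{span}(G_1\circ\hat g,h')$, possibly $h'=0$. So $\Omega$ is a hyperplane and $Z=\{G_1\circ\hat g=h'=0\}$.

The form $\mathrm{Pf}|_\Omega$ has $\mathrm{rk}\ge4$, so $\Omega$ contains a $4$-dimensional subspace on which $\mathrm{Pf}$ is nondegenerate: if $\mathrm{char}\,K\ne2$, diagonalize; if $\mathrm{char}\,K=2$, the polar form is alternating, so its rank on the $5$-dimensional $\Omega$ is exactly $4$, and a complement of the radical works. On it $\mathrm{Pf}=z_1z_2+z_3z_4$ in suitable coordinates. Let $\Theta$ be its subspace $z_4=0$. Thus $\dim\Theta=3$ and $\mathrm{Pf}|_\Theta=z_1z_2$.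

By Lemma 3 with $\tau=3$, $X_\Theta=\hat g^{-1}(\Theta)$ is irreducible of codimension $3$ in $Y'''$. By Lemma 3 with $\tau=4$, each $X_i=\hat g^{-1}(\Theta\cap\{z_i=0\})$ $(i=1,2)$ is irreducible of codimension $4$, and its ideal $I(X_i)$ is generated by the four forms $\ell\circ\hat g$, with $\ell$ running over a basis of the linear functions vanishing on $\Theta\cap\{z_i=0\}$.

Since $\Theta\subset\Omega=\ker G_1$, we have $\{h'=0\}\cap X_\Theta\subset Z$. By (9), $z_1z_2$ vanishes at $\hat g(u)$ for $u$ in this set, so $\{h'=0\}\cap X_\Theta\subset X_1\cup X_2$. The left side contains $0$, and all its components have codimension $\le4$ in $Y'''$. Each component lies in $X_1$ or $X_2$, which are irreducible of codimension $4$, so each component equals $X_1$ or $X_2$. Hence $h'\in I(X_i)$ for some $i$. The ideal is generated by quadratic forms $\ell\circ\hat g$ and $h'$ has degree $2$ (or is zero), so comparing degrees $h'=\ell\circ\hat g$ with $\ell$ linear on $\mathrm{Alt}$. Then $Z=\hat g^{-1}(\Omega\cap\ker\ell)$, and (9) with surjectivity of $\hat g$ gives $\mathrm{Pf}=0$ on a subspace of dimension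 $\ge4$, which is impossible.

**Step 9: $p=0$.** Here $\Omega=\mathrm{Alt}$, all $m_k$ vanish on $E_W$, and we use (8) in full. $E_W$ is a $4$-dimensional space of $2\times4$ matrices of rank $\le1$. By Lemma 1 (whose second type has dimension $\le2$), $E_W=\mathbf c\otimes K^4$ with $0\ne\mathbf c\in K^2$. The complement $E'$ in Step 4 was arbitrary; in this case choose it from the start as $E'=\mathbf c'\otimes K^4$ with $\mathbf c,\mathbf c'$ a basis of $K^2$. Then
$$b_\omega(\mathbf c\otimes r,\mathbf c'\otimes r')=\mathbf c_1\mathbf c_2'\,\omega(r,r')+\mathbf c_1'\mathbf c_2\,\omega(r',r)=\det(\mathbf c,\mathbf c')\,\omega(r,r').$$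
So, identifying $E'$ with $K^4$, $\mathrm{im}\,\tau_\omega$ is the image of $\omega:K^4\to K^{4*}$, $r\mapsto\omega(r,\cdot)$. By (8), every $0\ne\omega\in\hat g(Z)$ has rank $2$. Such an $\omega=\varphi\wedge\psi$ is determined up to a scalar by its image $\mathrm{span}(\varphi,\psi)$, which is a $q^*$-totally singular plane.

The totally singular planes of a nondegenerate $4$-dimensional quadratic space form a $1$-dimensional projective family: realize the form as the determinant of $2\times2$ matrices; by Lemma 1 these planes are the $\mathbf d\otimes K^2$ and the $K^2\otimes y$, two families parametrized by $\mathbb P^1$. Each plane $\Pi$ contributes the line $\wedge^2\Pi$ of forms $\omega$. So $\dim\overline{\hat g(Z)}\le2$. But each component of $Z$ has dimension $\ge\dim Y'''-2$, and the fibres of $\hat g:Y'''\to\mathrm{Alt}$ have dimension $\dim Y'''-6$ by Lemma 3(c), so $\dim\overline{\hat g(Z)}\ge4$. This is a contradiction.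

Both cases of Lemma 4 are impossible. This proves Proposition 6, and with it Theorem A. $\square$

## Homogeneous ranks for all $d\ge5$

Here we prove Theorem B(ii). For $d=4$ it is contained in Theorem A. Let $d\ge5$, $n=d+4$, $N=100n^2$. The family is the same with the fourth argument spread over $V_4,\dots,V_d$. Since factors are now homogeneous, Lemma 4 is not needed; the new feature is that the two bidegrees $(2,d-2)$ and $(d-2,2)$ are different.

**Step 1: the family and the upper bounds.** Let $\xi_{1j},\xi_{2j}$ be coordinates on $V_j$ for $j\le3$; $\eta_1,\eta_2$ coordinates on $V_4$; $\zeta_j$ a coordinate on $V_j$ for $j\ge5$. Put $w_i=\eta_i\zeta_5\cdots\zeta_d$ and $\xi_{i4}:=w_i$, and let $m_{ij}$ $(1\le i<j\le4)$ be the $2\times2$ minors of the $2\times4$ matrix $(\xi_{ij})$. They have degree $2$ if $j\le3$ and degree $d-2$ if $j=4$. With further coordinates, disjoint for different pairs, put $g_{ij}=\sum_{a\le N}u_{i,a}u_{j,a}$ for $i<j\le3$ and $g_{i4}=\sum_{a\le N}u_{i,a}\prod_{j=4}^du_{j,a}$, and with yet other coordinates $h=\sum_{a\le5}\prod_{j=2}^d\theta_{j,a}$. Let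
$$P_{s,t}=\mathrm{Pf}(m,g)+s\,\mathrm{Pf}(g)+t\,\xi_{11}h.$$
This is multilinear of degree $d$. Again $\mathrm{Pf}(m)=0$, so (2) holds for $s\ne0$. Hence $r^p(P_{s,0})\le3$ and $r^p(P_{s,t})\le4$ for $s\ne0$. And $P_{0,t}=\sum_{j\le4}\xi_{1j}\cdot(\text{multilinear in the remaining arguments})$, where $\xi_{14}=w_1$ is multilinear in $v_4,\dots,v_d$; so $r^p(P_{0,t})\le4$.

It remains to prove $r^h\ge4$ for $P_{s,t}$ with $st\ne0$ and for $P_0:=P_{0,t}|_{\theta=0}$. Then, as before, for both $r^h$ and $r^p$ the maximum is $4$ and $U=\{t\ne0\}\cup\{(0,0)\}$.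

**Definition (strength).** The strength of a form $f$ of degree $\ge2$ is the minimal number $\rho$ of products in $f=\sum_{i\le\rho}Q_iR_i$ with homogeneous $Q_i,R_i$ of positive degrees whose sum is $\deg f$. It is $r^h$ without the requirement of multilinearity.

For example, $xy$ has strength $1$. Strength is subadditive. If $f$ has strength $\le\rho$, then $\{df=0\}$ contains the set $\{Q_i=R_i=0\}\ni0$, with all components of codimension $\le2\rho$. Restriction to a subspace of codimension $\kappa$ lowers strength by at most $\kappa$: lift a decomposition of the restriction, and the difference lies in the ideal of $\kappa$ linear forms.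

**Step 2: $st\ne0$.** If $r^h\le3$, then $\mathrm{Sing}=\{dP_{s,t}=0\}$ contains a closed set whose components have codimension $\le6$. At a point of $\mathrm{Sing}$ we have, by (2), $(m_{k^*}+sg_{k^*})\,dg_k=0$ and $\xi_{11}\,dh=0$. The condition $dg_k=0$ has codimension $2N$, since for every $a$ at least two variables of the $a$-th monomial must vanish; likewise $dh=0$ has codimension $10$. Outside these sets, a singular point satisfies $m+sg=0$ and $\xi_{11}=0$, and then $h=0$ from $\partial/\partial\xi_{11}$. For fixed values of the coordinates $\xi_{ij}$ $(j\le3)$, $\eta_i$, $\zeta_j$, the equations $g_k=-m_k/s$ and $h=0$ are in disjoint sets of variables, so with $\xi_{11}=0$ this set has codimension $8$. So $\operatorname{codim}\mathrm{Sing}\ge8$, a contradiction.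

**Step 3: set-up for $P_0$.** $P_0$ lives on $E\oplus Y$, where $E$ has the $n=d+4$ coordinates $\xi_{ij}$ $(j\le3)$, $\eta_i$, $\zeta_j$, and $Y$ has the $u$-coordinates. Write $x$ for a point of $E$. Again $P_0=\sum_km_k\hat g_k$ with $\hat g_k=\varepsilon_kg_{k^*}$. For $k\in\mathcal K:=\{12,13,23\}$, $\deg m_k=2$ and $\deg\hat g_k=d-2\ge3$; for $k=i4$, $\deg m_k=d-2$ and $\deg\hat g_k=2$. A nontrivial combination of $\hat g_k$'s of the same degree has singular locus of codimension $\ge2N$, by disjointness of the variables, so it has strength $\ge N$ on $Y$ and $\ge N-3$ on subspaces of codimension $\le3$. The quadratic ones have $\mathrm{rk}\ge2N$ on $Y$. Upper indices $(\alpha,\beta)$ denote bidegree in ($E$-variables, $u$).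

Suppose $P_0=\sum_{i\le3}Q_iR_i$ with homogeneous $Q_i\ne0$ and homogeneous $R_i$ (possibly $0$). After exchanging factors, $1\le a_i:=\deg Q_i\le d/2$, so $R_i$ has degree $d-a_i\ge3$. Let $\kappa=\#\{i:a_i=1\}$ and let $W$ be the common zero space of the $Q_i$ with $a_i=1$; $\operatorname{codim}W\le\kappa$ and $P_0|_W=\sum_{a_i\ge2}Q_iR_i$. Let $E_W$ be the projection of $W$ to $E$, $Y'=W\cap Y$, and parametrize $W=\{(x,u+\sigma(x)):x\in E_W,\ u\in Y'\}$ with a linear $\sigma:E_W\to Y$, where $\sigma=0$ if $W\supset Y$.

**Step 4: comparing bidegree $(2,d-2)$.** The bidegree-$(2,d-2)$ part of $P_0|_W$ is $\sum_{k\in\mathcal K}m_k\hat g_k(u)$, because the other $m_k$ have $E$-degree $d-2\ge3$. On the other side, consider the terms $Q_i^{(\alpha,\beta)}R_i^{(2-\alpha,d-2-\beta)}$ with $a_i\ge2$. A factor without $u$ has $E$-degree $\le2$ here; since $\deg R_i\ge3$ and $a_i\ge2$, it can only be $Q_i^{(2,0)}$ with $a_i=2$. So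
$$\sum_{k\in\mathcal K}m_k\hat g_k(u)=\sum_{a_i=2}Q_i^{(2,0)}R_i^{(0,d-2)}+\mathrm{Err},\tag{10}$$
where in every term of $\mathrm{Err}$ both factors have positive degree in $u$. Let $b_\nu(u)$ be the coefficients of the $Q_i$ at monomials in $x$ of degree $\le2$ that have $u$-degree between $1$ and $d-3$, and let $\mathfrak B$ be the linear space of all sums $\sum_\nu b_\nu c_\nu$ of degree $d-2$ with forms $c_\nu$ on $Y'$ of the complementary degree. The coefficients of $\mathrm{Err}$ at monomials in $x$ lie in $\mathfrak B$. There are at most $3\binom{n+2}2\le3n^2$ of the $b_\nu$, so all elements of $\mathfrak B$ have strength $\le3n^2$. Since $N-3>3n^2$, the $\hat g_k|_{Y'}$ $(k\in\mathcal K)$ are linearly independent modulo $\mathfrak B$. Applying dual functionals that kill $\mathfrak B$: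
$$m_{12},m_{13},m_{23}\ \text{restricted to }E_W\text{ lie in }\mathrm{span}\{Q_i^{(2,0)}:a_i=2\},\ \text{of dimension}\le3-\kappa.\tag{11}$$

Let $\mathrm{pr}:E\to K^{2\times3}$ be the projection to $(\xi_{ij})_{j\le3}$ and $E^3=\mathrm{pr}(E_W)$. Then $\operatorname{codim}E^3\le\operatorname{codim}E_W\le\operatorname{codim}W\le\kappa$. A nontrivial combination of $m_{12},m_{13},m_{23}$ has the form $\det(v,\xi_1,\xi_2)$ with $0\ne v\in K^3$, where $\xi_1,\xi_2\in K^3$ are the rows. It comes from an alternating form of rank $2$ on $K^3$, so it is a quadratic form of $\mathrm{rk}$ $4$ on $K^{2\times3}$ and can vanish on $E^3$ only if $\operatorname{codim}E^3\ge2$. We treat the possible values of $\kappa$ in turn.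

**Step 5: $\kappa=1$.** By (11) a nontrivial combination of the three minors vanishes on $E^3$, but $\operatorname{codim}E^3\le1$, a contradiction.

**Step 6: $\kappa=2$.** By (11) combinations $\det(v,\xi_1,\xi_2)$ vanish on $E^3$ for all $v$ in a plane $\Pi\subset K^3$. So $\operatorname{codim}E^3=2$, and equality in the chain of codimensions gives $W=E_W\oplus Y$ and $E_W=\mathrm{pr}^{-1}(E^3)$. Each $\xi\in E^3$ has rank $\le1$ or row space $\Pi$. By Lemma 1, a linear space of $2\times3$ matrices of rank $\le1$ has dimension $\le3<4=\dim E^3$. So the elements of rank $2$ are dense in $E^3$; they have row space $\Pi$, and hence $E^3=K^2\otimes\Pi$.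

Let $\pi,\pi'$ be a basis of $\Pi$ and write elements of $E^3$ as $p\otimes\pi+p'\otimes\pi'$ with $p,p'\in K^2$. Let $[\,,]$ be the $2\times2$ determinant and $w=(w_1,w_2)$. Column $j$ of $\xi$ is $\pi_jp+\pi_j'p'$, so $m_{ij}=(\pi_i\pi_j'-\pi_i'\pi_j)[p,p']$ for $i<j\le3$ and $m_{i4}=\pi_i[p,w]+\pi_i'[p',w]$. Thus
$$P_0|_W=[p,p']\,\hat g_\Pi+[p,w]\,\hat g_\pi+[p',w]\,\hat g_{\pi'},$$
where $\hat g_\Pi$ is a combination of the $\hat g_k$, $k\in\mathcal K$, and $\hat g_\pi=\sum_i\pi_i\hat g_{i4}$, $\hat g_{\pi'}=\sum_i\pi_i'\hat g_{i4}$ are independent combinations of the $\hat g_{i4}$. There is one product left, $P_0|_W=QR$. Some $m_k|_{E_W}$, $k\in\mathcal K$, is a nonzero multiple of $[p,p']\ne0$, so (11) gives $\deg Q=2$ and $Q^{(2,0)}=\gamma\,[p,p']$ with $\gamma\ne0$. Setting $u=0$ gives $Q^{(2,0)}R^{(d-2,0)}=0$, so $R^{(d-2,0)}=0$. In bidegree $(d-2,2)$, which differs from $(2,d-2)$ as $d\ge5$,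
$$[p,w]\,\hat g_\pi+[p',w]\,\hat g_{\pi'}=\gamma[p,p']R^{(d-4,2)}+Q^{(1,1)}R^{(d-3,1)}.$$
The coefficients of the last term lie in the space of quadratic forms in an ideal generated by at most $n$ linear forms in $u$, all of $\mathrm{rk}\le2n<2N$. So $\hat g_\pi,\hat g_{\pi'}$ are independent modulo this space. Applying a functional that kills it, with $\hat g_\pi\mapsto1$ and $\hat g_{\pi'}\mapsto0$, we find that $[p,p']$ divides $[p,w]$. But $[p,w]\ne0$ does not involve $p'$, while every nonzero multiple of $[p,p']$ does, a contradiction.

**Step 7: $\kappa=3$.** Now $P_0|_W=0$. The bidegree-$(2,d-2)$ part and the independence of the $\hat g_k|_{Y'}$ $(k\in\mathcal K)$ show that $m_{12},m_{13},m_{23}$ vanish on $E_W$. So $E^3$ consists of matrices of rank $\le1$, and $\dim E^3\ge3$. By Lemma 1, $E^3=\mathbf c\otimes K^3$ with $\mathbf c\ne0$; it has codimension $3$, and therefore $W=E_W\oplus Y$, $E_W=\mathrm{pr}^{-1}(E^3)$. Bidegree $(d-2,2)$ gives $\sum_im_{i4}\hat g_{i4}=0$, so $m_{14}=0$ on $E_W$. But $m_{14}=z(\mathbf c_1w_2-\mathbf c_2w_1)\ne0$ there, where the first column of $\xi$ is $z\mathbf c$,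 a contradiction.

**Step 8: $\kappa=0$.** Here $W=E\oplus Y$. The idea is to show that both the $R_i^{(0,d-2)}$ and the $Q_i^{(0,2)}$ are nearly combinations of the $\hat g_k$, hence too general to satisfy the relation in bidegree $(0,d)$.

As $m_{12},m_{13},m_{23}$ are independent, (11) forces all $a_i=2$ and $\mathrm{span}(Q_i^{(2,0)})_{i\le3}=\mathrm{span}(m_{12},m_{13},m_{23})$. In particular the $Q_i^{(2,0)}$ are independent. Apply to (10) functionals on quadratic forms in the $E$-variables that are dual to the $Q_i^{(2,0)}$; each is nonzero on some $m_k$, $k\in\mathcal K$. So each $R_i^{(0,d-2)}$ is a nontrivial combination of the $\hat g_k$, $k\in\mathcal K$, plus an element of $\mathfrak B$. Hence it has strength $\ge N-3n^2>2$.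

In bidegree $(d-2,2)$,
$$\sum_{l\le3}m_{l4}\hat g_{l4}=\sum_iQ_i^{(2,0)}R_i^{(d-4,2)}+\sum_iQ_i^{(1,1)}R_i^{(d-3,1)}+\sum_iQ_i^{(0,2)}R_i^{(d-2,0)}.\tag{12}$$
The coefficients (at monomials in $x$) of the middle sum lie in the space $\mathfrak B'$ of quadratic forms in an ideal generated by at most $3n$ linear forms in $u$; they have $\mathrm{rk}\le6n<2N$. So the $\hat g_{l4}$ are independent modulo $\mathfrak B'$. Let $I=(m_{12},m_{13},m_{23})\subset K[E]$; it contains the $Q_i^{(2,0)}$. Functionals $\lambda_l$ killing $\mathfrak B'$ with $\lambda_l(\hat g_{i4})=\delta_{il}$ give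
$$m_{l4}\equiv\sum_i\lambda_l(Q_i^{(0,2)})\,R_i^{(d-2,0)}\pmod I.$$
The $m_{l4}$ are independent modulo $I$. Indeed, for $c\ne0$ choose $c^*\in K^3$ with $\sum_lc_lc_l^*=1$. At points with $(\xi_{ij})_{j\le3}=v\otimes c^*$ the ideal $I$ vanishes, while $\sum_lc_lm_{l4}=\big[\sum_lc_l\xi_{\cdot l},w\big]=[v,w]$ is nonzero for suitable $v,w$. Hence the three forms $R_i^{(d-2,0)}$ are independent modulo $I$ and span the same $3$-dimensional space modulo $I$ as the $m_{l4}$.

Let $\chi_i$ be functionals on forms of degree $d-2$ on $E$ that kill those in $I$ and are dual to the $R_i^{(d-2,0)}$. Apply them to (12) in the variable $x$. The first sum on the right is killed, the middle sum gives an element of $\mathfrak B'$, and we get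
$$Q_i^{(0,2)}=\sum_l\chi_i(m_{l4})\,\hat g_{l4}-(\text{element of }\mathfrak B'),$$
where the matrix $(\chi_i(m_{l4}))$ is invertible. So all nontrivial combinations of the $Q_i^{(0,2)}$ have $\mathrm{rk}\ge2N-6n\ge7$.

Finally, the bidegree-$(0,d)$ part of $P_0$ is zero: $\sum_iQ_i^{(0,2)}R_i^{(0,d-2)}=0$. By Lemma 3, the ideal $(Q_2^{(0,2)},Q_3^{(0,2)})$ is prime. It does not contain $Q_1^{(0,2)}$, since the three quadratic forms are independent. So $R_1^{(0,d-2)}\in(Q_2^{(0,2)},Q_3^{(0,2)})$. As $d-2\ge3$, the cofactors can be taken homogeneous of degree $d-4\ge1$, so $R_1^{(0,d-2)}$ has strength $\le2$. This contradicts the bound $>2$ above.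

All values of $\kappa$ are excluded, so $r^h(P_0)\ge4$. This proves Theorem B(ii). $\square$
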